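# Contracting a compact planar set onto a polygon at small cost in area

Throughout, $|\cdot|$ denotes Lebesgue measure of a set or Euclidean norm of a vector, $\mathrm{id}$ is the identity, $|g-\mathrm{id}|\le h$ means $|g(x)-x|\le h$ for all $x$ in the domain of $g$, $\omega_d$ is the volume of the unit ball of $\mathbb R^d$, and $\mathbb B_r(x)$ is the closed ball of radius $r$ about $x$, with $\mathbb B_r=\mathbb B_r(0)$.

## 1. Convex sets: projecting onto an inscribed polygon

**Definition.** A map $f\colon A\to\mathbb R^d$ with $A\subseteq\mathbb R^d$ is a contraction if it is $1$-Lipschitz: $|f(x)-f(y)|\le|x-y|$ for all $x,y\in A$.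

Isometries and constant maps are contractions, and so are compositions of contractions. A contraction does not increase (outer) Lebesgue measure.

**Definition.** A set $P\subseteq\mathbb R^2$ is a polygon if its boundary $\partial P$ can be covered by finitely many line segments.

So a filled triangle is a polygon, and so are a point, a segment, the empty set and a finite union of filled triangles. A closed disc is not a polygon, because a segment meets a circle in at most two points. The set of rational points of a square is not a polygon either, because its boundary is the whole closed square, which has positive area.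

We are given a compact set $K\subseteq\mathbb R^2$ and a small $\varepsilon>0$. We want a contraction that turns $K$ into a polygon and loses at most $\varepsilon$ of area. For convex $K$ this is easy.

**Proposition 1.1.** Let $K\subseteq\mathbb R^2$ be compact and convex and let $\varepsilon>0$. There is a contraction $f\colon\mathbb R^2\to\mathbb R^2$ such that $f(K)$ is a polygon and $|f(K)|\ge|K|-\varepsilon$.

*Proof.* If $K$ has empty interior, it is empty, a point or a segment, and $f=\mathrm{id}$ works. Otherwise let $\mathbb B_r(p)\subseteq K$. For $\lambda\in(0,1)$ put $K'=p+(1-\lambda)(K-p)$. If $x\in K$ and $|v|\le1$, then $p+(1-\lambda)(x-p)+\lambda rv=(1-\lambda)x+\lambda(p+rv)\in K$, so $K'$ lies in the interior of $K$. Each point of $K'$ is therefore in the interior of a closed square contained in $K$. Finitely many of these open squares cover the compact set $K'$. Let $P$ be the convex hull of the vertices of the finitely many squares. It is a convex polygon with $K'\subseteq P\subseteq K$, so $|P|\ge(1-\lambda)^2|K|\ge|K|-\varepsilon$ for small $\lambda$.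

Let $\pi$ be the nearest-point projection onto $P$. Convexity gives $(x-\pi x)\cdot(\pi y-\pi x)\le0$ and $(y-\pi y)\cdot(\pi x-\pi y)\le 0$. Adding these gives $|\pi x-\pi y|^2\le(x-y)\cdot(\pi x-\pi y)$, so $\pi$ is a contraction. Since $P\subseteq K$, we have $\pi(K)=P$. $\blacksquare$

What changes in general? The proof used a polygon inside $K$ that carries almost all of its area. A general compact set may contain no polygon of positive area. Here is an example, and it can still be settled by hand.

**Example 1.2.** Start with $[0,1]$ and at step $n=1,2,\dots$ remove from each of the $2^{n-1}$ remaining intervals its open middle part of length $4^{-n}$. The removed length is $\sum2^{n-1}4^{-n}=\frac12$, so a compact set $C$ with $|C|=\frac12$ and empty interior is left. Let $K=C\times C$, so $|K|=\frac14$ and $K$ has empty interior. The function $m(t)=|C\cap(-\infty,t]|$ is $1$-Lipschitz and constant on every component of $\mathbb R\setminus C$. Each value in $[0,\frac12]$ is attained at some $t\in[0,1]$. If $t\notin C$, the left endpoint of the gap containing $t$ lies in $C$ and gives the same value. So $m(C)=[0,\frac12]$.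 The contraction $(x_1,x_2)\mapsto(m(x_1),m(x_2))$ maps $K$ onto the square $[0,\frac12]^2$, with no loss of area at all.

Here the complement of $K$ in the unit square is a union of full strips, and the map closes up those strips. For a general $K$ the holes are not strips.

**Question.** Let $K\subseteq\mathbb R^2$ be compact and $\varepsilon>0$. Is there a contraction $f\colon K\to\mathbb R^2$ such that $|f(K)|\ge|K|-\varepsilon$ and $f(K)$ is a polygon?

The question comes from Richárd Balka, Márton Elekes and András Máthé, "Answer to a question of Kolmogorov", arXiv:1210.5758 (2012). Compactness matters. There exist a bounded, simply connected open set $U\subseteq\mathbb R^2$ and $\varepsilon>0$ such that, whenever $f\colon U\to\mathbb R^2$ is a contraction with $|f(U)|\ge|U|-\varepsilon$, the set $f(U)$ is not a polygon. So for measurable sets of finite measure the answer is negative in general. For compact sets it is affirmative.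

**Theorem A.** Let $K\subseteq\mathbb R^2$ be compact and $\varepsilon>0$. There is a contraction $f\colon\mathbb R^2\to\mathbb R^2$ such that $f(K)$ is a polygon, $|f(K)|\ge|K|-\varepsilon$, and moreover $|f(x)-x|\le\varepsilon$ for all $x\in K$. One cannot take $\varepsilon=0$ in the area condition in general.

## 2. The disc: some area must be lost

We prove the last sentence of Theorem A first. Recall the isodiametric inequality: a compact planar set of diameter at most $2$ has area at most $\pi$. In its equality case (Bieberbach), a compact convex set of diameter at most $2$ and area $\pi$ is a closed unit disc.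

Let $K$ be the closed unit disc and suppose that $|f(K)|\ge\pi$ for a contraction $f$. The convex hull of $f(K)$ is compact and has the same diameter as $f(K)$, hence diameter at most $2$, and its area is at least $\pi$. So it is a closed unit disc $D$. The compact set $f(K)\subseteq D$ has full measure in $D$. The part of the open disc outside $f(K)$ is open and null, hence empty, so $f(K)=D$. The circle $\partial D$ is not covered by finitely many segments. So $f(K)$ is not a polygon.

## 3. Shadows and rigidity

Cut the plane into square cells of small side $s$. We shall see that the cells meeting $K$ are of two kinds. Most are almost filled by $K$; the others have small total area. In an almost full cell $C$ we would like to close the small hole $C\setminus K$, so that $K\cap C$ is mapped onto a full square. In the other cells we would like to squeeze $K\cap C$ into segments. In both tasks there is a set $E$ of small area that should be closed up by a contraction that moves points only a little. Two natural ways of doing this fail.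

**Closing strips over a shadow.** Following Example 1.2, choose a unit vector $n$, let $J$ be the projection ("shadow") of $E$ in the direction $n$, and collapse the whole strip $\{x\cdot n\in J\}$. The cost is governed by $|J|$, and this need not be small when $|E|$ is. In the unit square take, for $N\ge3$, the open discs of radius $1/N$ centered at $(j/N,j/N)$ and at $(j/N,1-j/N)$, $1\le j\le N-1$, and let $E$ be their union. Then $|E|\le2\pi/N$. Neighboring centers on a diagonal have distance $\sqrt2/N<2/N$, so $E$ contains on each diagonal a segment of length $\sqrt2(1-2/N)$. Every unit vector $n$ satisfies $|n\cdot e|\ge1/\sqrt2$ for the direction $e$ of one of the diagonals. Hence the shadow of $E$ in every direction has length at least $1-2/N$. Collapsing it removes almost everything.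

**Closing the hole locally.** One might try to modify the identity only inside the cell. This is impossible.

**Observation 3.1.** Let $C\subseteq\mathbb R^2$ be compact and convex and let $F\colon C\to\mathbb R^2$ be a contraction with $F=\mathrm{id}$ on $\partial C$. Then $F=\mathrm{id}$.

*Proof.* Let $x\in C\setminus\partial C$, and let $p,q\in\partial C$ be the endpoints of a chord through $x$. Then $|F(x)-p|\le|x-p|$ and $|F(x)-q|\le|x-q|$, and the right sides add up to $|p-q|$. So $F(x)$ lies on the segment $pq$ at distance $|x-p|$ from $p$, that is, $F(x)=x$. $\blacksquare$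

So we need two things. First, a way to close up a set $E$ with displacement controlled by the area of $E$ and not by its shadow; this is Theorem B below. Second, some slack in the Lipschitz constant before we make local changes; we buy it in Section 8 by a map that shrinks all cells slightly.

**Theorem B (closing holes).** Let $d\ge2$, let $E\subseteq\mathbb R^d$ be bounded and $\sigma$-compact, $a=|E|>0$, $0<\gamma<\omega_d^{1/d}$. There are $C^\infty$ diffeomorphisms $F_k$ of $\mathbb R^d$ onto $\mathbb R^d$ which are contractions and converge uniformly to a contraction $F$ with $|F-\mathrm{id}|\le a^{1/d}/\gamma$, such that $|F_k(E)|\to0$. Consequently: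

1. If $E$ is open, then $F(\mathbb R^d\setminus E)=\mathbb R^d$.
2. If $d=2$ and $A\subseteq E$ is a closed square, then $F(A)=F(\partial A)$.
3. (Sharp form.) For every bounded open $E\subseteq\mathbb R^d$ there is a contraction $F$ with $F(\mathbb R^d\setminus E)=\mathbb R^d$ and $|F-\mathrm{id}|\le(|E|/\omega_d)^{1/d}$. This bound is optimal: for a ball $E$ of radius $r$ and center $p$, if $F(x)=p$ with $x\notin E$, then $|F(x)-x|\ge r$.

A set is $\sigma$-compact if it is a countable union of compact sets; for instance, open sets and closed sets in $\mathbb R^d$ are. The continuous image of a $\sigma$-compact set is $\sigma$-compact, hence measurable, and that is why the hypothesis is there. For $d=2$ we shall use $\gamma=1<\sqrt\pi$, so $|F-\mathrm{id}|\le\sqrt{|E|}$.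

## 4. Convex potentials and the rate of area loss

A small step of the form $g=\mathrm{id}-h\nabla\varphi$, with $\varphi$ smooth, convex and $1$-Lipschitz, moves points by at most $h$. Since $Dg=I-hD^2\varphi$ and $D^2\varphi\ge0$, it is a contraction for small $h$. To first order, it decreases $|E|$ by $h\int_E\Delta\varphi$. So we ask how large $\int_E\Delta\varphi$ can be made.

Take $E=\mathbb B_r$ and $\varphi(x)=|x|^2/(2r)$ on $E$, extended by $|x|-r/2$ outside. This is convex and $1$-Lipschitz, and
$$\int_E\Delta\varphi=\frac dr\,\omega_dr^d=d\,\omega_d r^{d-1}=d\,\omega_d^{1/d}|E|^{1-1/d}.$$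
Lemma 4.1 says that, up to an arbitrarily small relative loss and with smooth $\varphi$, every set $E$ admits this rate. If the rate could be kept up in continuous time, the area $a(t)$ would satisfy $a'\le-d\,\omega_d^{1/d}a^{1-1/d}$, that is, $(a^{1/d})'\le-\omega_d^{1/d}$, and it would vanish by the time $(a/\omega_d)^{1/d}$, having moved points by no more than that. This is the origin of the bound in Theorem B.

For the ball, $\nabla\varphi(x)=x/r$ maps $E$ onto the unit ball and carries the uniform measure to the uniform measure. For general $E$, optimal transport provides such a gradient map. We recall the facts we need.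

* The push-forward $T_\#\mu$ of a measure $\mu$ is defined by $T_\#\mu(X)=\mu(T^{-1}(X))$. For example, $x\mapsto x/r$ pushes the uniform probability measure on $\mathbb B_r$ to that on $\mathbb B_1$.
* The subdifferential of a finite convex function $\varphi_0$ at $y$ is $\partial\varphi_0(y)=\{p:\varphi_0(w)\ge\varphi_0(y)+p\cdot(w-y)\text{ for all }w\}$. For $\varphi_0(y)=|y|$ we have $\partial\varphi_0(0)=\mathbb B_1$. Where $\varphi_0$ is differentiable, which is almost everywhere, $\partial\varphi_0(y)=\{\nabla\varphi_0(y)\}$.
* Brenier's theorem (Villani, *Topics in Optimal Transportation*, Thm 2.12), in the case we use: if $\mu$ is the uniform probability measure on a bounded measurable set of positive measure and $\nu$ is the uniform probability measure on the unit ball, there is a convex $\psi$, differentiable $\mu$-a.e., with $\nabla\psi_\#\mu=\nu$. The function $\psi$ may take the value $+\infty$.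
* Aleksandrov's theorem (Evans–Gariepy, *Measure Theory and Fine Properties of Functions*, §6.3–6.4): the distributional Hessian of a finite convex function $\varphi_0$ is the sum of an absolutely continuous and a singular positive-semidefinite-matrix-valued measure. For a.e. $x$, if $H(x)$ is the density of the absolutely continuous part,
$$\varphi_0(y)=\varphi_0(x)+\nabla\varphi_0(x)\cdot(y-x)+\tfrac12H(x)(y-x)\cdot(y-x)+o(|y-x|^2).\tag{1}$$

**Lemma 4.1.** Let $E\subseteq\mathbb R^d$ be bounded and measurable with $a=|E|>0$, and let $\vartheta>0$. There is a convex $\varphi\in C^\infty(\mathbb R^d)$ with $|\nabla\varphi|\le1$, $D^2\varphi\le\Lambda I$ for some $\Lambda\in(0,\infty)$, and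
$$\int_E\Delta\varphi\ge(1-\vartheta)\,d\,\omega_d^{1/d}a^{1-1/d}.\tag{2}$$

*Proof.* **Step 1: a $1$-Lipschitz potential for the transport map.** Let $\mu=a^{-1}1_E\,dx$ and let $\nu$ be the uniform probability measure on the unit ball. Take $\psi$ from Brenier's theorem. We want a potential that is finite and $1$-Lipschitz on all of $\mathbb R^d$. Let $N$ be the set of points where $\psi$ is differentiable with $|\nabla\psi|\le1$. Since $\nu$ lives on the unit ball, $\mu(N)=1$. Put
$$\varphi_0(x)=\sup_{z\in N}\bigl(\psi(z)+\nabla\psi(z)\cdot(x-z)\bigr)\le\psi(x).$$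
For $z\in N$ the term with index $z$ gives $\varphi_0(z)\ge\psi(z)$, so $\varphi_0(z)=\psi(z)$. As a supremum of $1$-Lipschitz affine functions that is finite at some point, $\varphi_0$ is finite, convex and $1$-Lipschitz on $\mathbb R^d$. The same term shows $\nabla\psi(z)\in\partial\varphi_0(z)$ for $z\in N$. Since $\varphi_0$ is differentiable a.e., the a.e. defined map $T:=\nabla\varphi_0$ equals $\nabla\psi$ a.e. on $N$. So $T_\#\mu=\nu$.

**Step 2: from the second-order expansion to a first-order expansion of the gradient.** Let $x$ be a point at which (1) holds; then $\varphi_0$ is differentiable at $x$. We claim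
$$\sup_{p\in\partial\varphi_0(y)}|p-T(x)-H(x)(y-x)|=o(|y-x|)\qquad(y\to x).\tag{3}$$
Let $v=y-x$, $r=|v|>0$, let $e$ be a unit vector, $\delta\in(0,1)$ and $p\in\partial\varphi_0(y)$. By the definition of the subdifferential and by (1), used at $y+\delta re$ and at $y$,
$$\delta r\,p\cdot e\le\varphi_0(y+\delta re)-\varphi_0(y)=\delta r\,T(x)\cdot e+\delta r\,H(x)v\cdot e+\tfrac12\delta^2r^2H(x)e\cdot e+o(r^2).$$
Dividing by $\delta r$ gives $(p-T(x)-H(x)v)\cdot e\le\frac12\delta r\|H(x)\|+o(r)/\delta$, uniformly in $e$ and $p$. Take the supremum over $e$, divide by $r$, let $r\to0$ and then $\delta\to0$. This gives (3).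

**Step 3: $\det H\ge\omega_d/a$ a.e. on $E$.** This is where the transport condition enters. Let $x$ be a density point of $E$ at which (3) holds, and let $\delta>0$. By (3), for small $r$ the value $T(y)$ lies in the compact set $M_r=T(x)+r\,(H(x)\mathbb B_1+\mathbb B_\delta)$ for every $y\in\mathbb B_r(x)$ at which $\varphi_0$ is differentiable. Hence
$$\frac{|M_r|}{\omega_d}\ge\nu(M_r)=\mu(T^{-1}(M_r))\ge\mu(\mathbb B_r(x))=\frac{(1+o(1))\,\omega_dr^d}{a}.$$
Since $|M_r|=r^d|H(x)\mathbb B_1+\mathbb B_\delta|$, dividing by $r^d$ and letting $r\to0$ gives $|H(x)\mathbb B_1+\mathbb B_\delta|\ge\omega_d^2/a$. As $\delta\downarrow0$ these compact sets decrease to $H(x)\mathbb B_1$, whose volume is $\omega_d\det H(x)$. So $\det H(x)\ge\omega_d/a$.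

**Step 4: the trace, and smoothing.** By the AM–GM inequality for the eigenvalues of $H\ge0$, $\operatorname{tr}H\ge d(\det H)^{1/d}\ge t:=d(\omega_d/a)^{1/d}$ a.e. on $E$. The singular part of the Hessian has nonnegative trace, and $\operatorname{tr}H\ge0$ off $E$. So $\Delta\varphi_0\ge t\,1_E\,dx$ as measures. Let $\varphi=\varphi_0*\eta_r$ with a standard mollifier $\eta_r$. It is smooth, convex and $1$-Lipschitz, and $D^2\varphi=\nabla\varphi_0*\nabla\eta_r$ is bounded, so $D^2\varphi\le\Lambda I$ for some $\Lambda\in(0,\infty)$. Finally
$$\int_E\Delta\varphi=\int_E(\Delta\varphi_0)*\eta_r\ge t\int_E1_E*\eta_r\longrightarrow t\,|E|=ta=d\,\omega_d^{1/d}a^{1-1/d}\qquad(r\to0),$$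
because $1_E*\eta_r\to1_E$ in $L^1$. So (2) holds for small $r$. $\blacksquare$

The next lemma turns the rate into an actual step. Its hypothesis (4) is deliberately stated for a set $E'$ that need not be the set for which $\varphi$ was constructed.

**Lemma 4.2.** Let $\varphi\in C^\infty(\mathbb R^d)$ be convex with $|\nabla\varphi|\le1$ and $D^2\varphi\le\Lambda I$, let $0<h<1/\Lambda$ and $g=\mathrm{id}-h\nabla\varphi$. Then $g$ is a contraction and a $C^\infty$ diffeomorphism of $\mathbb R^d$ onto itself with positive Jacobian, and $|g-\mathrm{id}|\le h$. If $E'$ is bounded and measurable with $a'=|E'|>0$, and $\gamma>0$ satisfies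
$$(1-hd\Lambda/2)\int_{E'}\Delta\varphi\ge d\gamma\,a'^{\,1-1/d},\tag{4}$$
then $|g(E')|^{1/d}\le|E'|^{1/d}-\gamma h$.

*Proof.* **Step 1: $g$ is a contracting diffeomorphism.** $Dg=I-hD^2\varphi$ is symmetric and $(1-h\Lambda)I\le Dg\le I$. So $\|Dg\|\le1$, $g$ is a contraction, $\det Dg>0$, and clearly $|g-\mathrm{id}|\le h$. Integrating along segments, $(g(x)-g(y))\cdot(x-y)\ge(1-h\Lambda)|x-y|^2$, hence $|g(x)-g(y)|\ge(1-h\Lambda)|x-y|$. So $g$ is injective and proper. It is a local diffeomorphism, so its image is open. Being proper, $g$ has closed image. So $g$ is onto.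

**Step 2: the area after the step.** Let $u=h\Delta\varphi\in[0,hd\Lambda]$. If $\lambda_i\ge0$ are the eigenvalues of $D^2\varphi$, then
$$\det Dg=\prod(1-h\lambda_i)\le e^{-u}\le1-u+\tfrac12u^2\le1-u(1-hd\Lambda/2).$$
Integrating over $E'$,
$$|g(E')|\le|E'|-(1-hd\Lambda/2)\,h\int_{E'}\Delta\varphi.\tag{5}$$

**Step 3: passing to $d$-th roots.** By (4) the right side of (5) is at most $a'-d\gamma ha'^{\,1-1/d}=a'(1-x)$ with $x=d\gamma ha'^{-1/d}$. Since $|g(E')|>0$, we have $x<1$, and $(1-x)^{1/d}\le1-x/d$. Hence $|g(E')|^{1/d}\le a'^{1/d}(1-x/d)=a'^{1/d}-\gamma h$. $\blacksquare$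

## 5. A greedy iteration that cannot stall

Fix $E$ and $\gamma$ as in Theorem B. Applying Lemmas 4.1 and 4.2 to $E$, then to $g(E)$, and so on, we get steps $h_k$ with total length at most $a^{1/d}/\gamma$, as desired. But nothing says that the areas tend to $0$: the bound $\Lambda$ from Lemma 4.1 depends on the current set without any control, the permitted steps may shrink very fast, and the process may stall at positive area. The remedy is to take every step almost as long as possible. If the process stalled, the limiting set would itself admit a step of some fixed length, and this step would have been available for all late sets too.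

**Step 1: the construction.** Let $\mathcal G$ be the set of $C^\infty$ diffeomorphisms of $\mathbb R^d$ onto itself that are contractions with positive Jacobian. For bounded $\sigma$-compact $E'$ with $|E'|>0$ call $h>0$ *admissible* for $E'$ if there is $g\in\mathcal G$ with $|g-\mathrm{id}|\le h$ and $|g(E')|^{1/d}\le|E'|^{1/d}-\gamma h$. Let $h^*(E')$ be the supremum of the admissible $h$. An admissible $h$ exists: take $\varphi$ from Lemma 4.1 for $E'$ with $(1-\vartheta)\omega_d^{1/d}>\gamma$; then (4) holds for small $h$. Moreover $h^*(E')\le|E'|^{1/d}/\gamma$.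

Put $E_0=E$. Inductively choose an admissible $h_k\ge\frac12h^*(E_{k-1})$ for $E_{k-1}$ with a corresponding $g_k\in\mathcal G$, and put
$$E_k=g_k(E_{k-1}),\qquad a_k=|E_k|>0,\qquad F_k=g_k\circ\dots\circ g_1.$$
Here $a_0=a$. Each $E_k=F_k(E)$ is bounded and $\sigma$-compact. Since $\gamma h_k\le a_{k-1}^{1/d}-a_k^{1/d}$, telescoping gives $\sum_kh_k\le a^{1/d}/\gamma$. As $|F_k-F_{k-1}|\le h_k$, the $F_k$ converge uniformly to a map $F$. It is a contraction with $|F-\mathrm{id}|\le a^{1/d}/\gamma$. The sequence $a_k$ decreases; let $a_\infty$ be its limit. Assume, for a contradiction, that $a_\infty>0$.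

**Step 2: the weak limit of the sets $E_k$.** Let $J_k=\det DF_k\in(0,1]$. Since $J_{k+1}=J_k\cdot\det Dg_{k+1}(F_k)$, the $J_k$ decrease pointwise to some $J_\infty$, and $\int_EJ_\infty=\lim\int_EJ_k=\lim a_k=a_\infty$. For $\theta\in C_c(\mathbb R^d)$, a change of variables and dominated convergence give
$$\int_{E_k}\theta=\int_E\theta(F_k)J_k\longrightarrow\int_E\theta(F)J_\infty=\int\theta\,d\mu,\qquad\mu:=F_\#(J_\infty1_E\,dx).\tag{6}$$
For $\theta\ge0$ the left side is at most $\int\theta$, so $\int\theta\,d\mu\le\int\theta\,dx$. Hence $\mu=\rho\,dx$ with $0\le\rho\le1$. The measure $\mu$ has total mass $a_\infty$ and is concentrated on the bounded $\sigma$-compact set $E_\infty:=F(E)$.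

A weak limit of indicator functions can be a smeared-out density with values strictly between $0$ and $1$, and Lemma 4.1 is about sets. So we must show that $\rho$ is an indicator function. This follows once we know that $E_\infty$ is not too large.

**Step 3: $|E_\infty|\le a_\infty$.** Let $A$ be a closed cube. Let $y=F(x)\in F(A)\setminus F(\partial A)$ with $x\in A$, and put $2c=\operatorname{dist}(y,F(\partial A))>0$. For large $k$ we have $|F_k-F|<c/2$ everywhere, so $|F_k(x)-y|<c/2$ and $\operatorname{dist}(y,F_k(\partial A))>c/2$. The segment from $F_k(x)\in F_k(A)$ to $y$ stays within $c/2$ of $y$, so it avoids $F_k(\partial A)=\partial F_k(A)$. Hence $y\in F_k(A)$ for all large $k$. So $1_{F(A)\setminus F(\partial A)}\le\liminf1_{F_k(A)}$. Since $|F(\partial A)|=0$, Fatou's lemma gives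
$$|F(A)|\le\liminf|F_k(A)|=\lim\int_AJ_k=\int_AJ_\infty.$$
Given $\omega>0$, take an open $U\supseteq E$ with $|U\setminus E|<\omega$ and write $U$ as a countable union of non-overlapping closed cubes. Adding up, $|F(E)|\le\int_UJ_\infty\le a_\infty+\omega$. Let $\omega\to0$.

**Step 4: a step available for all late sets.** From $a_\infty=\int_{E_\infty}\rho\le|E_\infty|\le a_\infty$ we get $\rho=1_{E_\infty}$ a.e. and $|E_\infty|=a_\infty>0$. Choose $\vartheta$ with $(1-\vartheta)\omega_d^{1/d}>\gamma$ and take $\varphi,\Lambda$ from Lemma 4.1 for $E_\infty$. Then $\int_{E_\infty}\Delta\varphi>d\gamma a_\infty^{1-1/d}$, so we can fix $h\in(0,1/\Lambda)$ with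
$$(1-hd\Lambda/2)\int_{E_\infty}\Delta\varphi>d\gamma\,a_\infty^{1-1/d}.$$
All $E_k$ and $E_\infty$ lie in one bounded set, so in (6) we may take for $\theta$ the continuous function $\Delta\varphi$ multiplied by a cutoff. This gives $\int_{E_k}\Delta\varphi\to\int_{E_\infty}\Delta\varphi$. Also $a_k\to a_\infty$. Hence (4) holds with $E'=E_k$ and this fixed $h$ for all large $k$. By Lemma 4.2, $h^*(E_k)\ge h$, so $h_{k+1}\ge h/2$ for all large $k$. This contradicts $\sum h_k<\infty$. So $a_\infty=0$, that is, $|F_k(E)|\to0$. This proves the main assertion of Theorem B.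

**Step 5: item 1, an open set is closed up.** Let $E$ be open and $y\in\mathbb R^d$. For each $n$ choose $k$ with $|F_k(E)|<\omega_dn^{-d}$ and $|F_k-F|\le1/n$. The ball $\mathbb B_{1/n}(y)$ has volume $\omega_dn^{-d}$, so it contains some $y_n\notin F_k(E)$. As $F_k$ is onto, $y_n=F_k(x_n)$ with $x_n\notin E$, and $|F(x_n)-y|\le2/n$. Since $F-\mathrm{id}$ is bounded, the $x_n$ are bounded. A limit point $x$ is not in $E$, because $E$ is open, and $F(x)=y$.

**Step 6: item 2, a square is crushed to the image of its boundary.** Let $d=2$ and let $A\subseteq E$ be a closed square. Suppose that $x\in A$ and $\operatorname{dist}(F(x),F(\partial A))=2c>0$. For large $k$, $\operatorname{dist}(F_k(x),F_k(\partial A))\ge c$. The open disc of radius $c$ about $F_k(x)$ misses $F_k(\partial A)=\partial F_k(A)$ and meets $F_k(A)$, so it lies in $F_k(A)$. Thus $|F_k(E)|\ge|F_k(A)|\ge\pi c^2$ for all large $k$, contradicting $|F_k(E)|\to0$. Hence $F(x)\in F(\partial A)$, as $F(\partial A)$ is compact.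

**Step 7: item 3, the sharp constant.** If $|E|=0$, the open set $E$ is empty and $F=\mathrm{id}$ works. Otherwise let $\gamma_j\uparrow\omega_d^{1/d}$ and let $F^{(j)}$ be the contractions of item 1 for $\gamma_j$, so $|F^{(j)}-\mathrm{id}|\le|E|^{1/d}/\gamma_j$. By Arzelà–Ascoli a subsequence converges locally uniformly to a contraction $F$ with $|F-\mathrm{id}|\le(|E|/\omega_d)^{1/d}$. Given $y$, write $y=F^{(j)}(x_j)$ with $x_j\notin E$. The $x_j$ are bounded, and a limit point $x$ of the $x_j$ along the subsequence satisfies $x\notin E$ and $F(x)=y$. For the optimality, let $E$ be a ball of radius $r$ and center $p$. If $F(x)=p$ with $x\notin E$, then $|F(x)-x|=|p-x|\ge r$, and here $(|E|/\omega_d)^{1/d}=r$. $\blacksquare$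

## 6. Laying a neighborhood of a curve onto finitely many lines

Item 2 of Theorem B crushes squares onto curves $F(\partial A)$, but such a curve need not lie in finitely many segments. We now want a map of small displacement that sends a whole neighborhood of a given rectifiable curve into finitely many lines. The strip collapses of Section 3 are adequate here: a piece of curve that runs almost orthogonally to $n$ has a short shadow in the direction $n$.

For a unit vector $n\in\mathbb R^2$ and a finite (possibly empty) union $J$ of compact intervals let
$$m_J(t)=\int_0^t1_J,\qquad G_{n,J}(x)=x-m_J(x\cdot n)\,n.\tag{7}$$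
In orthonormal coordinates $(t,v)$ with $t=x\cdot n$ this is $(t,v)\mapsto(t-m_J(t),v)$. For example, if $J=[0,1]$, the half-plane $t\le0$ is fixed, the strip $0\le t\le1$ is collapsed onto the line $t=0$, and the half-plane $t\ge1$ is translated by $-1$. In general $t\mapsto t-m_J(t)$ is $1$-Lipschitz, so $G_{n,J}$ is a contraction, and $|G_{n,J}-\mathrm{id}|\le|J|$. It is affine on each of finitely many closed slabs or half-planes covering $\mathbb R^2$ and a translation on each component of $\{x\cdot n\notin J\}$. Since $t-m_J(t)$ is constant on each component of $J$, it maps $\{x\cdot n\in J\}$ into finitely many lines.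

We use the following one-dimensional facts for a Lipschitz function $u$ on a finite union $D$ of compact intervals (degenerate intervals are allowed). For measurable $X\subseteq D$, $|u(X)|\le\int_X|u'|$. By Banach's indicatrix theorem $\int\#u^{-1}(c)\,dc=\int_D|u'|<\infty$, so $u^{-1}(c)$ is finite for almost every $c$.

**Lemma 6.1.** Let $D\subset\mathbb R$ be a finite union of disjoint compact intervals, $\xi\colon D\to\mathbb R^2$ $1$-Lipschitz on each component, and $\tau>0$. There are a composition $H$ of finitely many maps $G_{n,J}$ with $|H-\mathrm{id}|\le\tau$, an open $W\supseteq\xi(D)$, and a finite union $\Gamma$ of lines, with $H(W)\subseteq\Gamma$.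

In the simplest case $\xi$ parametrizes a segment. Choose $n$ orthogonal to it; then $\xi\cdot n$ is a constant $c_0$. The single map $G_{n,J}$ with $J=[c_0-\tau/2,c_0+\tau/2]$ sends the strip $W=\{x\cdot n\in\operatorname{int}J\}$ into a line and has displacement at most $\tau$. For a general curve we treat finitely many directions one after the other.

*Proof.* **Step 1: sorting the parameter by direction.** Let $L=|D|$ and choose $\zeta>0$ with $\zeta L\le\tau/3$. Let $n_1,\dots,n_m$ be unit vectors such that every unit vector is within $\zeta$ of one of them. Then every $|v|\le1$ satisfies $|v\cdot n_i|\le\zeta$ for some $i$: pick a unit $w\perp v$ and $n_i$ with $|n_i-w|\le\zeta$, so that $|v\cdot n_i|=|v\cdot(n_i-w)|\le\zeta$. As $\xi$ is differentiable a.e. with $|\xi'|\le1$, there are disjoint measurable $A_1,\dots,A_m\subseteq D$, covering $D$ up to a null set, with $|\xi'\cdot n_i|\le\zeta$ on $A_i$. Put $\delta=\tau/(6m)$, $D_0=D$, $\xi_0=\xi$.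

**Step 2: treating direction $n_i$.** Let $1\le i\le m$. Suppose that $D_{i-1}\subseteq D$ is a finite union of compact (possibly degenerate) intervals and that $\xi_{i-1}=G_{i-1}\circ\dots\circ G_1\circ\xi$ satisfies $\xi_{i-1}'=\xi'$ a.e. on $D_{i-1}$. (For $i=1$ this holds.) Let $u_i=\xi_{i-1}\cdot n_i$ on $D_{i-1}$. Choose a compact $A_i'\subseteq A_i\cap D_{i-1}$ with $|(A_i\cap D_{i-1})\setminus A_i'|\le\delta$. Then $|u_i(A_i')|\le\int_{A_i'}|u_i'|\le\zeta|A_i|$.

We choose $J_i$ so that it covers this short shadow and has endpoints with finite preimage. Let $Z_i$ be the null set of $c$ for which $u_i^{-1}(c)$ is infinite. Take an open $O\supseteq u_i(A_i')$ with $|O|\le\zeta|A_i|+\delta$. Around each point of $u_i(A_i')$ there is an open interval whose closure lies in $O$ and whose endpoints are not in $Z_i$. Finitely many of these cover the compact set $u_i(A_i')$. Let $J_i$ be the union of their closures. Then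
$$u_i(A_i')\subseteq\operatorname{int}J_i,\qquad|J_i|\le\zeta|A_i|+\delta,\qquad u_i^{-1}(\partial J_i)\text{ is finite}.$$
Put $G_i=G_{n_i,J_i}$ and $D_i=D_{i-1}\setminus u_i^{-1}(\operatorname{int}J_i)$; the parameters removed are the ones now taken care of.

We check that the induction continues. $D_i$ is closed. If $t\in D_i$ and $u_i(t)\notin J_i$, then a neighborhood of $t$ in $D_{i-1}$ lies in $D_i$. So the relative boundary of $D_i$ in $D_{i-1}$ is contained in the finite set $u_i^{-1}(\partial J_i)$. Removing this finite set splits $D_{i-1}$ into finitely many intervals, each of which lies in $D_i$ or is disjoint from it. So the closed set $D_i$ is a finite union of compact intervals. For all but finitely many $t\in D_i$ we have $u_i(t)\notin J_i$, and near such $t$ the map $\xi_i=G_i\circ\xi_{i-1}$ is a translate of $\xi_{i-1}$. So $\xi_i'=\xi'$ a.e. on $D_i$.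

**Step 3: the leftover parameters.** Almost every $t\in D_m$ lies in some $A_i$, hence in $A_i\cap D_{i-1}$. Since $u_i(A_i')\subseteq\operatorname{int}J_i$, we have $A_i'\cap D_i=\emptyset$, so $t\notin A_i'$. Hence $|D_m|\le m\delta$. This set is so short that any direction will do. Put $n_{m+1}=e_1$ and $u_{m+1}=\xi_m\cdot e_1$ on $D_m$. As $\xi_m$ is $1$-Lipschitz on each component, the compact set $u_{m+1}(D_m)$ has measure at most $m\delta$. So it lies in $\operatorname{int}J_{m+1}$ for a finite union $J_{m+1}$ of compact intervals with $|J_{m+1}|\le(m+1)\delta$. Put $G_{m+1}=G_{e_1,J_{m+1}}$ and $H=G_{m+1}\circ\dots\circ G_1$. Then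
$$|H-\mathrm{id}|\le\sum_{i=1}^{m+1}|J_i|\le\zeta L+m\delta+(m+1)\delta\le\frac\tau3+\frac{(2m+1)\tau}{6m}\le\frac\tau3+\frac\tau2\le\tau.$$

**Step 4: the neighborhood $W$.** Let $t\in D$. Either $t\in D_m$, and then $u_{m+1}(t)\in\operatorname{int}J_{m+1}$, or $t\in D_{i-1}\setminus D_i$ for some $i\le m$, and then $u_i(t)\in\operatorname{int}J_i$. In either case $\xi(t)$ lies, for some $i\le m+1$, in the open set
$$W_i=(G_{i-1}\circ\dots\circ G_1)^{-1}\{x:x\cdot n_i\in\operatorname{int}J_i\}.$$
The map $G_i\circ\dots\circ G_1$ sends $W_i$ into finitely many lines. Each later $G_j$ is affine on finitely many pieces, so it maps a line into finitely many lines. Hence $H(W_i)$ lies in finitely many lines. Let $W=\bigcup_iW_i$ and let $\Gamma$ be the union of all these lines. $\blacksquare$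

## 7. Crushing finitely many squares by a piecewise affine contraction

Let $S$ be a finite union of squares of small total area. We want a contraction that crushes $S$ into segments and maps polygons to polygons. The map $H\circ F$, with $F$ from Theorem B for $E=S$ and $H$ from Lemma 6.1 for the curve $F(S)$, does the first but has no reason to do the second. If we replace $F$ by a piecewise affine approximation $\tilde F$, the second is achieved, but $\tilde F(S)$ is only close to the curve $F(S)$. This is exactly why Lemma 6.1 treats a whole neighborhood $W$: once $\tilde F(S)\subseteq W$, the map $H\circ\tilde F$ does both.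

**Lemma 7.1.** Let $B=[-b,b]^2$, let $S\subseteq B$ be a finite union of non-overlapping nondegenerate closed squares of total area $a$, and let $\tau>0$ with $\rho':=\sqrt a+2\tau<b$. There is a contraction $\Psi\colon B\to\mathbb R^2$, affine on each of finitely many convex polygons that cover $B$, such that $|\Psi-\mathrm{id}|\le\rho'$, $\Psi(S)$ is contained in finitely many segments, and $|\Psi(A)|\ge|A|-8b\rho'$ for every compact $A\subseteq B$.

*Proof.* If $S=\emptyset$, take $\Psi=\mathrm{id}$. Otherwise let $S=\bigcup S_j$.

**Step 1: the curve and its neighborhood.** Apply Theorem B with $d=2$, $E=S$, $\gamma=1$ to get $F$ with $|F-\mathrm{id}|\le\sqrt a$. By item 2, $F(S)=\bigcup_jF(\partial S_j)$. Parametrizing the $\partial S_j$ by arclength on disjoint compact intervals and composing with $F$, we see that $F(S)$ is the image of a map $\xi$ as in Lemma 6.1. Take $H,W,\Gamma$ from that lemma, for the given $\tau$.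

**Step 2: piecewise affine approximation.** We claim that for every $\tau'>0$ there is a piecewise affine contraction $\tilde F\colon B\to\mathbb R^2$ with $|\tilde F-F|\le\tau'$ on $B$. Mollify $F$ to a smooth $1$-Lipschitz $F_\sigma$ with $|F_\sigma-F|\le\sigma$, and let $M_\sigma$ bound the second derivatives of $F_\sigma$ on $B$. Subdivide $B$ into squares of side $q$, halve each by a diagonal, and let $I_q$ be the continuous piecewise affine interpolant of $F_\sigma$ at the vertices. Each triangle has vertices $p$, $p+qe$, $p+qe'$ with $e\in\{\pm e_1\}$, $e'\in\{\pm e_2\}$. There $DI_q\,e=(F_\sigma(p+qe)-F_\sigma(p))/q$, so Taylor's formula gives $|DI_q\,e-DF_\sigma(p)e|\le M_\sigma q$, and likewise for $e'$. Hence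
$$\|DI_q\|\le\|DF_\sigma(p)\|+\sqrt2M_\sigma q\le1+C_\sigma q,\qquad C_\sigma=\sqrt2M_\sigma.$$
Since $B$ is convex, $I_q$ is $(1+C_\sigma q)$-Lipschitz, so $\tilde F=I_q/(1+C_\sigma q)$ is a contraction. Comparing with the value at a vertex of the triangle, $|I_q-F_\sigma|\le(2+C_\sigma q)\sqrt2\,q$ on $B$. Moreover $|\tilde F-I_q|\le C_\sigma q\sup_B|I_q|\le C_\sigma q\sup_B|F_\sigma|$. So $\tilde F$ is as close to $F$ as desired if we first choose $\sigma$ small and then $q$ small.

**Step 3: the map $\Psi$.** The set $F(S)$ is compact and contained in the open set $W$. Choose $\tau'\in(0,\tau]$ less than the distance from $F(S)$ to the complement of $W$ (no further condition if $W=\mathbb R^2$), and take $\tilde F$ for this $\tau'$. Then $\tilde F(S)\subseteq W$. Put $\Psi=H\circ\tilde F$. This is a contraction. It is a composition of finitely many maps, each affine on finitely many closed convex polyhedral pieces covering its domain, and the preimage of such a piece under an affine map, within such a piece, is again a closed convex polyhedral set. So $\Psi$ is affine on each of finitely many convex polygons covering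 $B$. The set $\Psi(S)\subseteq H(W)\subseteq\Gamma$ is bounded, hence contained in finitely many segments. Finally $|\Psi-\mathrm{id}|\le\tau+\tau'+\sqrt a\le\rho'$.

**Step 4: little area is lost.** Let $y\in[-(b-\rho'),b-\rho']^2$. The continuous map $x\mapsto y-(\Psi(x)-x)$ maps $B$ into $B$, so it has a fixed point by Brouwer's theorem. A fixed point satisfies $\Psi(x)=y$. Hence $[-(b-\rho'),b-\rho']^2\subseteq\Psi(B)$. For compact $A\subseteq B$,
$$4(b-\rho')^2\le|\Psi(B)|\le|\Psi(A)|+|\Psi(B\setminus A)|\le|\Psi(A)|+4b^2-|A|,$$
so $|\Psi(A)|\ge|A|-8b\rho'$. $\blacksquare$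

## 8. The grid construction: proof of Theorem A

Before the proof, let us see why Theorem B alone is not enough. Let $G_s$ be the union of the grid cells of side $s$ that meet $K$, and apply Theorem B with $d=2$, $\gamma=1$ to $E=\operatorname{int}G_s\setminus K$, which has small area when $s$ is small. (If $E=\emptyset$ there is nothing to close.) If $y$ has distance more than $\sqrt{|E|}$ from the complement of $\operatorname{int}G_s$, then item 1 gives $y=F(x)$ with $x\notin E$ and $|x-y|\le\sqrt{|E|}$. So $x\in\operatorname{int}G_s$ and therefore $x\in K$. Thus $F(K)$ fills the part of $G_s$ deep inside. But near $\partial G_s$ we know nothing about $F(K)$, and its boundary there need not lie in finitely many segments. The construction below closes holes cell by cell, with the cell boundaries under control, and crushes the cells where this is impossible.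

If $K=\emptyset$ there is nothing to prove. Let $b>1$ with $K\subseteq[-b+1,b-1]^2$ and $B=[-b,b]^2$. Fix $\beta\in(0,\frac18)$, then $\eta\in(0,1)$ with $2\sqrt\eta\le\beta^2$. The numbers $s\in(0,\frac12]$ and $\tau>0$ are chosen at the end.

**Step 1: a cell map with slack.** By Observation 3.1, local changes need a map that shrinks strictly. Let $s'=(1-\beta)(1-2\beta)s$ and define $\kappa\colon\mathbb R\to\mathbb R$ by
$$\kappa(t)=(1-\beta)\min\{\max\{t-\beta s,0\},(1-2\beta)s\}\quad(0\le t\le s),\qquad\kappa(t+s)=\kappa(t)+s'.$$
This is consistent, since $\kappa(0)=0$ and $\kappa(s)=s'$. In words, in each period $\kappa$ rests for a length $\beta s$, climbs with slope $1-\beta$, and rests again for a length $\beta s$. So $\kappa$ is nondecreasing and $(1-\beta)$-Lipschitz, $|\kappa(t)|\le|t|$, and $\kappa$ is constant on $[-\beta s,\beta s]$ and on $[s-\beta s,s+\beta s]$. Hence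
$$\kappa([-\beta s,s+\beta s])=[0,s']=\kappa([\beta s,s-\beta s]).$$
Let $c(x)=(\kappa(x_1),\kappa(x_2))$, which is $(1-\beta)$-Lipschitz. For $z\in\mathbb Z^2$ let
$$C_z=s(z+[0,1]^2),\qquad C_z^-=s(z+[\beta,1-\beta]^2),\qquad Q_z=s'(z+[0,1]^2).$$
Then $c(C_z)=c(C_z^-)=Q_z$, and $c$ maps the $\beta s$-neighborhood of $C_z$ into $Q_z$.

**Step 2: good and bad cells.** Call $C_z$ good if $|C_z\setminus K|\le\eta s^2$, and bad if $C_z\cap K\neq\emptyset$ and $C_z$ is not good. Good cells meet $K$ because $\eta<1$. So all good and bad cells meet $K$ and, having diameter $\sqrt2\,s<1$, lie in $B$. There are finitely many of them, and together they cover $K$. Their images $Q_z=c(C_z)$ lie in $B$, since $|\kappa(t)|\le|t|$.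

**Step 3: in a good cell, map $K\cap C_z$ onto the whole square $Q_z$ without changing $c$ on $\partial C_z$.** Let $C_z$ be good and $E=\operatorname{int}C_z\setminus K$. This is open with $|E|\le\eta s^2$. Put $\rho=s\sqrt\eta\le\beta^2s/2$. By Theorem B, item 1, with $d=2$ and $\gamma=1$ (or with $F=\mathrm{id}$ if $E=\emptyset$) there is a contraction $F$ with $|F-\mathrm{id}|\le\rho$ and $F(\mathbb R^2\setminus E)=\mathbb R^2$. Let $\chi(x)=\min\{1,2\operatorname{dist}(x,\partial C_z)/(\beta s)\}$ and
$$f_z=(1-\chi)\,c+\chi\cdot(c\circ F)\qquad\text{on }C_z.\tag{8}$$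

Boundary and range: clearly $f_z=c$ on $\partial C_z$. As $\rho\le\beta s$, both $c(x)$ and $c(F(x))$ lie in the convex set $Q_z$ for $x\in C_z$, so $f_z(C_z)\subseteq Q_z$.

Contraction: for $x,y\in C_z$ one checks by expanding that
$$f_z(x)-f_z(y)=(1-\chi(x))(c(x)-c(y))+\chi(x)(cF(x)-cF(y))+(\chi(x)-\chi(y))(cF(y)-c(y)).$$
The first two terms together have norm at most $(1-\beta)|x-y|$, because $c$ and $c\circ F$ are $(1-\beta)$-Lipschitz. In the third, $\chi$ is $\frac2{\beta s}$-Lipschitz and $|cF(y)-c(y)|\le|F(y)-y|\le\rho$. The total is at most $\bigl(1-\beta+\frac{2\rho}{\beta s}\bigr)|x-y|\le|x-y|$, since $2\rho/(\beta s)\le\beta$. Here the slack $\beta$ pays for the cutoff.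

Onto: let $y\in Q_z$. Pick $p\in C_z^-$ with $c(p)=y$, and $x\notin E$ with $F(x)=p$. Then $|x-p|\le\rho\le\beta s/2$, while $p$ has distance at least $\beta s$ from the complement of $\operatorname{int}C_z$. So $x\in\operatorname{int}C_z$ with $\operatorname{dist}(x,\partial C_z)\ge\beta s/2$, that is, $\chi(x)=1$. Moreover $x\in\operatorname{int}C_z\setminus E$, so $x\in K$. Hence $f_z(x)=c(F(x))=c(p)=y$. This proves $f_z(K\cap C_z)=Q_z$.

**Step 4: gluing.** Let $f_1=f_z$ on good cells and $f_1=c$ on all other cells. Since $f_z=c$ on $\partial C_z$, this is well defined and continuous, and it is $1$-Lipschitz on each closed cell. Splitting segments at cell boundaries shows that $f_1$ is a contraction on $\mathbb R^2$. Moreover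
$$f_1(K)=P\cup S_0,\qquad P=\bigcup_{\text{good}}Q_z,\qquad S_0=\bigcup_{\text{bad}}c(K\cap C_z)\subseteq S:=\bigcup_{\text{bad}}Q_z,$$
and $S_0$ is compact. (Points of $K$ on the boundary of a good cell that also lie in a bad cell cause no trouble, because the two definitions of $f_1$ agree there.) The set $P$ is a finite union of squares. Only $S_0$ is still uncontrolled.

**Step 5: bad cells have small total area.** Let $G_s$ be the union of all cells meeting $K$. Then $K\subseteq G_s\subseteq\{x:\operatorname{dist}(x,K)\le\sqrt2\,s\}$. As $s\to0$ the sets on the right shrink to $K$, because $K$ is compact, so $|G_s\setminus K|\to0$. Each bad cell contributes more than $\eta s^2$ to $|G_s\setminus K|$. So the total area $\alpha$ of the bad cells satisfies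
$$\alpha\le|G_s\setminus K|/\eta\to0\quad(s\to0,\ \eta\text{ fixed}),\qquad a:=|S|\le\alpha.\tag{9}$$

**Step 6: crushing the bad part.** Let $s,\tau$ be so small that $\sqrt\alpha+2\tau<b$. Then Lemma 7.1 applies to $S$, $B$, $\tau$. Take $\Psi$ from it, let $\pi_B$ be the nearest-point projection onto $B$, and put $f=\Psi\circ\pi_B\circ f_1$, a contraction of $\mathbb R^2$. Since $P\cup S\subseteq B$, the projection does nothing on $f_1(K)$, and $f(K)=\Psi(P)\cup\Psi(S_0)$. As $\Psi$ is piecewise affine, $\Psi(P)$ is a finite union of (possibly degenerate) closed convex polygons, so $\partial\Psi(P)$ is covered by finitely many segments. The compact set $\Psi(S_0)\subseteq\Psi(S)$ lies in a finite union $\Gamma_0$ of segments. Since the boundary of a union of two sets is contained in the union of their boundaries,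
$$\partial f(K)\subseteq\partial\Psi(P)\cup\Psi(S_0)\subseteq\partial\Psi(P)\cup\Gamma_0.$$
So $f(K)$ is a polygon.

**Step 7: area.** The good cells have total area at least $|K|-\alpha$ and at most $4b^2$, and $|Q_z|=(1-\beta)^2(1-2\beta)^2|C_z|$. With the last assertion of Lemma 7.1,
$$|f(K)|\ge|\Psi(P)|\ge|P|-8b(\sqrt a+2\tau)\ge|K|-\alpha-4b^2\bigl(1-(1-\beta)^2(1-2\beta)^2\bigr)-8b(\sqrt\alpha+2\tau).\tag{10}$$

**Step 8: displacement.** On $[0,s]$ both $\kappa(t)$ and $(s'/s)t$ lie in $[0,s']$, and their difference is $s$-periodic. So $|\kappa(t)-(s'/s)t|\le s$ for all $t$. Since $1-s'/s=1-(1-\beta)(1-2\beta)\le3\beta$, we get $|c(x)-x|\le\sqrt2\,(s+3\beta b)$ on $B$. On good cells $|f_1-c|=\chi\,|c\circ F-c|\le\rho\le s$, and on the other cells $f_1=c$. Finally $|\Psi-\mathrm{id}|\le\sqrt a+2\tau$. Hence for $x\in K$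
$$|f(x)-x|\le\sqrt2\,(s+3\beta b)+s+\sqrt\alpha+2\tau.\tag{11}$$

**Step 9: choice of parameters.** First choose $\beta$ so small that the terms in (10) and (11) that contain only $\beta$ and $b$ are at most $\varepsilon/2$. Then fix $\eta$ with $2\sqrt\eta\le\beta^2$. Finally choose $\tau$ and $s$ so small that, by (9), $\sqrt\alpha+2\tau<b$ and the remaining terms in (10) and (11) are at most $\varepsilon/2$. Then $|f(K)|\ge|K|-\varepsilon$ and $|f(x)-x|\le\varepsilon$ on $K$. Together with Section 2 this proves Theorem A. Restricting $f$ to $K$ answers the Question affirmatively for every compact $K\subseteq\mathbb R^2$ and every $\varepsilon>0$. $\blacksquare$
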